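\title{Pointwise Kadec renormings of $C(K)$ pass to products}

\begin{abstract}
A norm on $C(K)$ is $\tau_p$-Kadec if the topology of pointwise convergence and the norm topology coincide on its unit sphere. We prove that if $C(K)$ and $C(L)$ admit equivalent $\tau_p$-Kadec norms, then so does $C(K\times L)$. The new norm is a sum of countably many seminorms, each of which selects finitely many sections $f(\cdot,y)$ of a function $f$ by a greedy procedure and measures, through a convex substitute for the distance to a finite set, how far the remaining sections are from the selected ones. The method also gives the corresponding statements for arbitrary products of compact spaces and for injective tensor products of Banach spaces.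
\end{abstract}

\section{The question and the results}\label{sec:intro}

Scalars are real and compact spaces are Hausdorff. Let $X$ be a Banach space and $\tau$ a vector topology on $X$ weaker than the norm topology. A norm on $X$ is \emph{$\tau$-Kadec} if $\tau$ and the norm topology coincide on its unit sphere, and $X$ has a \emph{$\tau$-Kadec renorming} if some equivalent norm on $X$ is $\tau$-Kadec. Since $\tau$ is the weaker topology, an equivalent norm $|\cdot|$ is $\tau$-Kadec exactly when every net $(x_\alpha)$ with $x_\alpha\to x$ in $\tau$ and $|x_\alpha|=|x|=1$ converges to $x$ in norm. By scaling, the same then holds on spheres of every radius. In words: whenever a $\tau$-convergent net fails to converge in norm, the failure is recorded by a single number, the value of the norm.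

For a compact space $K$ let $C(K)$ be the Banach space of continuous real functions on $K$ with the supremum norm $\|\cdot\|_\infty$, and let $\tau_p$ be the topology of pointwise convergence. The supremum norm itself is $\tau_p$-Kadec only when $K$ is finite. Indeed, let $K$ be infinite, and for each finite nonempty $A\subset K$ use Urysohn's lemma to pick a continuous $g_A\colon K\to[0,1]$ that equals $1$ on $A$ and vanishes at some point. Then
\begin{equation}\label{eq:urysohn}
g_A\to 1\ \text{ pointwise as $A$ increases},\qquad \|g_A\|_\infty=1,\qquad \|g_A-1\|_\infty=1 .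
\end{equation}
So a $\tau_p$-Kadec norm has to be built, and one may ask which operations on compact spaces preserve its existence. For products one implication is immediate. If $K$ and $L$ are nonempty, the map $g\mapsto g\circ\pi$, where $\pi\colon K\times L\to K$ is the projection, embeds $C(K)$ in $C(K\times L)$ isometrically and homeomorphically for $\tau_p$, so a $\tau_p$-Kadec norm on $C(K\times L)$ restricts to one on $C(K)$. The converse is a problem posed in \cite{BKT}:
\begin{quote}
If $C(K)$ and $C(L)$ have $\tau_p$-Kadec renormings, does $C(K\times L)$ have one?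
\end{quote}
The answer is easily seen to be positive when $L$ is finite and when both spaces are metrizable (Examples~\ref{ex:finite} and~\ref{ex:separable}), but these two arguments rely on finiteness and on separability. We show that the answer is positive in general.

\begin{theorem}\label{thm:two}
Let $K$ and $L$ be compact spaces. If $C(K)$ and $C(L)$ have $\tau_p$-Kadec renormings, then so does $C(K\times L)$.
\end{theorem}

If $K$ or $L$ is empty, the unit sphere of $C(K\times L)$ is empty and there is nothing to prove; all compact spaces below are nonempty. Two complements follow from the same method. The first removes the restriction to finitely many factors.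

\begin{theorem}\label{thm:many}
Let $(K_\gamma)_{\gamma\in\Gamma}$ be any family of nonempty compact spaces. Then $C(\prod_\gamma K_\gamma)$ has a $\tau_p$-Kadec renorming if and only if every $C(K_\gamma)$ has one.
\end{theorem}

The second replaces spaces of functions by general Banach spaces. For a linear subspace $Z\subset X^*$, the topology $\sigma(X,Z)$ is the weakest one making every $z\in Z$ continuous, and $Z$ is \emph{norming} if $x\mapsto\sup\{z(x):z\in Z,\ \|z\|\le1\}$ is an equivalent norm on $X$. The \emph{injective tensor product} $X\widehat{\otimes}_\varepsilon Y$ is the completion of $X\otimes Y$ in the norm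
\[
\|u\|_\varepsilon=\sup\{|(x^*\otimes y^*)(u)| : x^*\in X^*,\ y^*\in Y^*,\ \|x^*\|\le1,\ \|y^*\|\le 1\},
\]
where $(x^*\otimes y^*)(\sum_i x_i\otimes y_i)=\sum_i x^*(x_i)y^*(y_i)$. For subspaces $Z_X\subset X^*$ and $Z_Y\subset Y^*$, the span $Z_X\otimes Z_Y$ of the functionals $z\otimes z'$ is a subspace of $(X\widehat{\otimes}_\varepsilon Y)^*$.

\begin{theorem}\label{thm:tensor}
Let $X,Y\ne\{0\}$ be Banach spaces and let $Z_X\subset X^*$, $Z_Y\subset Y^*$ be norming linear subspaces. Then $X\widehat{\otimes}_\varepsilon Y$ has a $\sigma(X\widehat{\otimes}_\varepsilon Y,\,Z_X\otimes Z_Y)$-Kadec renorming if and only if $X$ has a $\sigma(X,Z_X)$-Kadec renorming and $Y$ has a $\sigma(Y,Z_Y)$-Kadec renorming.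
\end{theorem}

The proof of Theorem~\ref{thm:two} views $f\in C(K\times L)$ as the family of its sections $f(\cdot,y)\in C(K)$, $y\in L$. The heart of the matter is Proposition~\ref{prop:trap}: a $\tau_p$-Kadec norm on $C(K)$ yields countably many seminorms on $C(K\times L)$ whose convergence along a net $f_\alpha\to f$ forces all sections $f_\alpha(\cdot,y)$, for all $y$ at once, into a small neighborhood of one finite subset of $\ell_\infty(K)$. On such a neighborhood the supremum over $K$ is almost a maximum over a finite subset of $K$. The same construction with $K$ and $L$ interchanged reduces $L$ to a finite set, and on a finite set pointwise convergence is uniform.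

\section{Three tools and the easy cases}\label{sec:tools}

\subsection*{Setting}
In Sections~\ref{sec:tools}--\ref{sec:trap}, $(X,\|\cdot\|)$ is a Banach space and $Z\subset X^*$ is a linear subspace, not necessarily closed, that is \emph{$1$-norming}: $\|x\|=\sup\{z(x):z\in Z,\ \|z\|\le1\}$ for all $x\in X$. Put $\tau=\sigma(X,Z)$. Let $Z^*$ be the dual of the normed space $Z$, with norm $\|\cdot\|$, closed unit ball $B_{Z^*}$, pairing $\langle\xi,z\rangle$ and topology $w^*=\sigma(Z^*,Z)$. Setting $\langle x,z\rangle=z(x)$ embeds $X$ isometrically in $Z^*$, and $w^*$ induces $\tau$ on $X$.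

For Theorem~\ref{thm:two} the reader may take $X=C(K)$ and $Z=\operatorname{span}\{\delta_t:t\in K\}$, where $\delta_t(g)=g(t)$. For distinct points $t_i$ the norm of $\sum_i a_i\delta_{t_i}$ is $\sum_i|a_i|$, because some $g$ with $\|g\|_\infty\le 1$ takes the value $\operatorname{sign}a_i$ at each $t_i$. Hence $\xi\mapsto(\langle\xi,\delta_t\rangle)_{t\in K}$ is an isometry of $Z^*$ onto $\ell_\infty(K)$, under which $w^*$ is the topology of pointwise convergence, and $\tau=\tau_p$.

We use the following textbook facts. Norm-bounded subsets of $Z^*$ are relatively $w^*$-compact (Banach--Alaoglu, which does not need $Z$ to be complete). The duals of $(X,\tau)$ and of $(Z^*,w^*)$ are both $Z$, and in a locally convex space a point outside a closed convex set is strictly separated from it by a continuous functional (Hahn--Banach). A function $\varphi$ is \emph{lower semicontinuous} (lsc) if $\varphi(x)\le\liminf_\alpha\varphi(x_\alpha)$ whenever $x_\alpha\to x$; suprema and finite sums of lsc functions are lsc. In particular $\|\cdot\|$ is $w^*$-lsc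 on $Z^*$ and $\tau$-lsc on $X$.

\subsection*{Sums of lower semicontinuous functions}
The first tool explains why new norms are built as sums: if a sum of lsc terms does not drop in the limit, no term drops.

\begin{lemma}\label{lem:split}
Let $(\varphi_i)_{i\in I}$ be nonnegative real lsc functions on a topological space, let $x_\alpha\to x$ and $\rho\ge0$, and suppose that $\limsup_\alpha\sum_i\varphi_i(x_\alpha)\le\sum_i\varphi_i(x)+\rho<\infty$. Then $\limsup_\alpha\varphi_i(x_\alpha)\le\varphi_i(x)+\rho$ for every $i$. If $\rho=0$, then $\varphi_i(x_\alpha)\to\varphi_i(x)$ for every $i$.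
\end{lemma}

\begin{proof}
Fix $i$ and a finite $J\subset I\setminus\{i\}$. Since $\varphi_i\le\sum_{j\in I}\varphi_j-\sum_{j\in J}\varphi_j$ and the last sum is lsc, $\limsup_\alpha\varphi_i(x_\alpha)\le\sum_{j\in I}\varphi_j(x)+\rho-\sum_{j\in J}\varphi_j(x)$. Let $J$ increase to $I\setminus\{i\}$. For $\rho=0$, combine the result with the lower semicontinuity of $\varphi_i$.
\end{proof}

\begin{corollary}\label{cor:sum}
Let $(E,\|\cdot\|)$ be a Banach space with a weaker vector topology $\tau_E$ for which $\|\cdot\|$ is lsc. Let $\theta_i$, $i\in\mathbb N$, be $\tau_E$-lsc seminorms with $\theta_i\le M_i\|\cdot\|$, and let $a_i>0$ satisfy $\sum_i a_iM_i<\infty$. Then $\nu=\|\cdot\|+\sum_ia_i\theta_i$ is an equivalent norm, and if $f_\alpha\to f$ in $\tau_E$ and $\nu(f_\alpha)=\nu(f)$ for all $\alpha$, then $\theta_i(f_\alpha)\to\theta_i(f)$ for every $i$.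
\end{corollary}

\begin{proof}
We have $\|\cdot\|\le\nu\le(1+\sum_ia_iM_i)\|\cdot\|$. Apply Lemma~\ref{lem:split} with $\rho=0$.
\end{proof}

\subsection*{Kadec norms are lower semicontinuous}
The second tool allows a given Kadec norm to be one of the terms of such a sum.

\begin{lemma}\label{lem:lsc}
Let $|\cdot|$ be an equivalent $\tau$-Kadec norm on $X$.
\begin{enumerate}
\item[(a)] The norm $|\cdot|$ is $\tau$-lsc.
\item[(b)] If $x_\alpha\to x$ in $\tau$ and $\limsup_\alpha|x_\alpha|\le|x|$, then $x_\alpha\to x$ in norm.
\end{enumerate}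
\end{lemma}

\begin{proof}
(a) By scaling it suffices to show that $\{x:|x|\le1\}$ is $\tau$-closed. Suppose that $|x_\alpha|\le1$, $x_\alpha\to x$ in $\tau$ and $|x|=r>1$. We push $x_\alpha$ away from $x$ until it reaches the sphere of radius $r$. We have $|x_\alpha-x|\ge r-1$, so the continuous function $t\mapsto|x_\alpha+t(x_\alpha-x)|$ is at most $1$ at $t=0$ and at least $t(r-1)-1$ for $t\ge0$. It therefore equals $r$ at some $t_\alpha\in[0,\frac{r+1}{r-1}]$. Put $u_\alpha=x_\alpha+t_\alpha(x_\alpha-x)$. Then $u_\alpha-x=(1+t_\alpha)(x_\alpha-x)\to0$ in $\tau$ because $(t_\alpha)$ is bounded, and $|u_\alpha|=r=|x|$. The Kadec property gives $u_\alpha\to x$ in norm, although $|u_\alpha-x|\ge|x_\alpha-x|\ge r-1$.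

(b) By (a), $|x_\alpha|\to|x|$. If $x=0$ we are done. Otherwise $\frac{|x|}{|x_\alpha|}x_\alpha\to x$ in $\tau$ on the sphere of radius $|x|$, hence in norm, and the scalar factors tend to $1$.
\end{proof}

\begin{example}[a finite factor]\label{ex:finite}
Let $|\cdot|$ be an equivalent $\tau_p$-Kadec norm on $C(K)$ and let $L$ be finite. Then $\nu(f)=\sum_{y\in L}|f(\cdot,y)|$ is a $\tau_p$-Kadec norm on $C(K\times L)$: if $f_\alpha\to f$ pointwise and $\nu(f_\alpha)=\nu(f)$, then $|f_\alpha(\cdot,y)|\to|f(\cdot,y)|$ for each $y$ by Lemmas~\ref{lem:split} and~\ref{lem:lsc}(a), and each section converges in norm by Lemma~\ref{lem:lsc}(b).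

The formula that survives for infinite $L$, namely $\sup_y|f(\cdot,y)|$, already fails for $L=\{1,2\}$ and $K$ infinite. Let $|\cdot|\le b\|\cdot\|_\infty$ and $|p|=1$, and let $f_A$ have sections $p$ and $g_A/b$, with $g_A$ as in \eqref{eq:urysohn}. These functions lie on the unit sphere of $\max_y|f(\cdot,y)|$ and converge pointwise, but not uniformly, to the function with sections $p$ and $1/b$, which lies on the same sphere. A supremum sees only the sections at which it is nearly attained.
\end{example}

\subsection*{Finite traps}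
The third tool converts closeness to a finite set into norm convergence. Call a subset $W$ of the unit ball of $Z$ a \emph{test set} if $\|\xi\|=\sup_{w\in W}|\langle\xi,w\rangle|$ for all $\xi\in Z^*$. The whole unit ball of $Z$ is a test set, and so is $\{\delta_t:t\in K\}$ when $X=C(K)$.

\begin{lemma}\label{lem:finite}
Let $W$ be a test set, $D\subset Z^*$ a finite set and $\eta>0$. There is a finite $S\subset W$ such that
\[
\|\xi-\xi'\|\le5\eta+\max_{s\in S}|\langle\xi-\xi',s\rangle|\qquad(\xi,\xi'\in D+\eta B_{Z^*}).
\]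
\end{lemma}

\begin{proof}
For each pair $d,d'\in D$ put into $S$ one $w\in W$ with $\|d-d'\|\le|\langle d-d',w\rangle|+\eta$. If $\|\xi-d\|\le\eta$ and $\|\xi'-d'\|\le\eta$, then
\[
\|\xi-\xi'\|\le2\eta+\|d-d'\|\le3\eta+\max_{s\in S}|\langle d-d',s\rangle|\le5\eta+\max_{s\in S}|\langle\xi-\xi',s\rangle|.\qedhere
\]
\end{proof}

\begin{example}[separable spaces]\label{ex:separable}
If $X$ is separable, it has a $\tau$-Kadec renorming. Let $E_1\subset E_2\subset\cdots$ be finite-dimensional subspaces with dense union, let $d_m(x)=\inf_{e\in E_m}\|x-e\|$, and put $\nu=\|\cdot\|+\sum_m2^{-m}d_m$. Each seminorm $d_m$ is $\tau$-lsc on bounded sets. To see this, let $x_\alpha\to x$ be a bounded net with $d_m(x_\alpha)\to\ell$, let $\beta>0$, and pick $e_\alpha\in E_m$ with $\|x_\alpha-e_\alpha\|\le d_m(x_\alpha)+\beta$. The net $(e_\alpha)$ is bounded in $E_m$, so a subnet converges in norm to some $e\in E_m$, and $d_m(x)\le\|x-e\|\le\ell+\beta$ because $\|\cdot\|$ is lsc. Now let $x_\alpha\to x$ in $\tau$ on the unit sphere of $\nu$, and let $\eta>0$. Choose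 $m$ with $d_m(x)<\eta$. By Lemma~\ref{lem:split}, eventually $d_m(x_\alpha)<\eta$. Then $x$ and $x_\alpha$ are within $\eta$ of the compact set $\{e\in E_m:\|e\|\le1+\eta\}$, hence within $2\eta$ of a fixed finite set, and Lemma~\ref{lem:finite} gives $\limsup_\alpha\|x_\alpha-x\|\le10\eta$.

Since $C(K)$ is separable for a compact metrizable $K$, Theorem~\ref{thm:two} holds when both factors are metrizable.
\end{example}

The example is the model for what follows: a lower semicontinuous seminorm measures the distance to a trap, and its convergence keeps the net near the trap. Without separability no countable family of traps can be fixed in advance, and the trap has to be built from the sections of the limit function.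

\section{A Kadec norm on $X$, extended to $Z^*$}\label{sec:extension}

From now on $|\cdot|$ is an equivalent $\tau$-Kadec norm on $X$, scaled so that $\|x\|\le|x|\le b\|x\|$.

In Example~\ref{ex:separable} an infimum over $E_m$ was lsc because bounded subsets of $E_m$ are relatively compact. We shall need infima over infinite-dimensional sets, and the compactness is then available in $(Z^*,w^*)$. So the auxiliary vectors will live in $Z^*$, and we have to extend to $Z^*$ both the norm $|\cdot|$ and the Kadec property at the points of $X$. Let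
\[
B=\{z\in Z:\ z(x)\le1\ \text{whenever}\ |x|\le1\},\qquad|\xi|=\sup_{z\in B}\langle\xi,z\rangle\quad(\xi\in Z^*).
\]
The set $B$ is symmetric and $\{\|z\|\le1\}\subset B\subset\{\|z\|\le b\}$, so this is a norm with $\|\xi\|\le|\xi|\le b\|\xi\|$ on $Z^*$. It is $w^*$-lsc, being a supremum of $w^*$-continuous functions.

\begin{lemma}\label{lem:extend}
\begin{enumerate}
\item[(a)] The norm $|\cdot|$ on $Z^*$ extends the given norm on $X$.
\item[(b)] If $\xi\in Z^*$ and $|\xi|\le r$, then $\xi$ lies in the $w^*$-closure of $\{x\in X:|x|\le r\}$.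
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $x\in X$, and let $|x|$ denote the given norm. The definition of $B$ gives $\sup_{z\in B}z(x)\le|x|$. If $0<r<|x|$, then $x/r$ lies outside the given unit ball, which is convex and, by Lemma~\ref{lem:lsc}(a), $\tau$-closed. Separation in $(X,\tau)$ gives $z\in B$ with $z(x/r)>1$, so $\sup_{z\in B}z(x)>r$.

(b) For $r=0$ we have $\xi=0$. Let $r>0$ and suppose the claim fails. Separation in $(Z^*,w^*)$ gives $z\in Z$ with $\langle\xi,z\rangle>a:=\sup\{z(x):x\in X,\ |x|\le r\}$. Then $z\ne0$, so $a>0$, and $rz/a\in B$. Hence $|\xi|\ge\langle\xi,rz/a\rangle>r$, a contradiction.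
\end{proof}

The next lemma is the form of the Kadec property that we use. It is quantitative, it allows perturbations in $Z^*$, and it is uniform over a compact set of base points.

\begin{lemma}\label{lem:uniform}
Let $C\subset X$ be norm compact and $\varepsilon>0$. There are $\delta>0$ and a finite set $S\subset Z$ such that for all $p\in C$ and $u\in Z^*$,
\[
|p+u|\le|p|+\delta\quad\text{and}\quad|\langle u,s\rangle|<\delta\ \ (s\in S)\qquad\Longrightarrow\qquad\|u\|\le\varepsilon .
\]
\end{lemma}

\begin{proof}
\emph{One point $p$, elements of $X$.} There are $\delta$ and $S$ such that every $x\in X$ with $|x|\le|p|+\delta$ and $|\langle x-p,s\rangle|<\delta$ for $s\in S$ satisfies $\|x-p\|\le\varepsilon$. Otherwise, choosing a counterexample for each pair $(\delta,S)$ and directing the pairs by decreasing $\delta$ and increasing $S$, we get a net $x_\alpha\to p$ in $\tau$ with $\limsup_\alpha|x_\alpha|\le|p|$ and $\|x_\alpha-p\|>\varepsilon$, contrary to Lemma~\ref{lem:lsc}(b).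

\emph{One point $p$, elements of $Z^*$.} The same $\delta$ and $S$ work. Let $\xi\in Z^*$ satisfy $|\xi|\le|p|+\delta$ and $|\langle\xi-p,s\rangle|<\delta$ for $s\in S$. By Lemma~\ref{lem:extend}(b), $\xi$ is the $w^*$-limit of a net $x_\beta\in X$ with $|x_\beta|\le|p|+\delta$. The strict inequalities on $S$ hold eventually for $x_\beta$, so $\|x_\beta-p\|\le\varepsilon$ eventually, and $\|\xi-p\|\le\varepsilon$ because $\|\cdot\|$ is $w^*$-lsc.

\emph{Uniformity.} For $p_0\in C$ take $\delta_0,S_0$ from the previous step for $p_0$ and $\varepsilon/2$, and choose $r_0>0$ with $r_0\le\varepsilon/2$, $br_0\le\delta_0/2$ and $r_0\|s\|\le\delta_0/2$ for $s\in S_0$. Let $\|p-p_0\|<r_0$, $|p+u|\le|p|+\delta_0/2$ and $|\langle u,s\rangle|<\delta_0/2$ on $S_0$. Then $|p+u|\le|p_0|+br_0+\delta_0/2\le|p_0|+\delta_0$ and $|\langle p+u-p_0,s\rangle|<\delta_0$ on $S_0$. Hence $\|p+u-p_0\|\le\varepsilon/2$ and $\|u\|\le\varepsilon$. Cover $C$ by finitely many of the open balls of radius $r_0$ about $p_0$, and let $\delta$ be the least of the numbers $\delta_0/2$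 and $S$ the union of the sets $S_0$.
\end{proof}

\section{A convex substitute for the distance to a finite set}\label{sec:functionals}

A bounded map $f\colon L\to X$ with relatively compact range has finitely many values $g_1,\dots,g_k$ such that every value $h$ is close to one of them. To make a trap out of this we want a seminorm of the tuple $(g_1,\dots,g_k;h)$ that detects whether $h$ is close to $\{g_1,\dots,g_k\}$; it is convenient to adjoin $0$ to this set. The distance $\operatorname{dist}(h,\{0,g_1,\dots,g_k\})$ is not convex, and for $k\ge1$ the only seminorm $\Psi$ below it is zero. Indeed, writing $ve_j$ for the tuple with $v$ in place $j$ and $0$ elsewhere, we get $\Psi(ve_j;0)=0$ and $\Psi(ve_1;v)=0$, hence $\Psi(0;v)=0$.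

The remedy is to add $\sum_j|g_j|$ before convexifying, so that splitting $g_j$ into pieces has a cost. Fix $\lambda>0$ and let $\Psi$ be any seminorm on $(Z^*)^{k+1}$ with
\begin{equation}\label{eq:majorant}
\Psi(g;h)\le\sum_{j\le k}|g_j|+\lambda\operatorname{dist}_{|\cdot|}(h,\{0,g_1,\dots,g_k\}),\qquad g=(g_1,\dots,g_k).
\end{equation}
For $v_1,\dots,v_k\in Z^*$ write $(g;h)=\sum_j(v_je_j;v_j)+\sum_j((g_j-v_j)e_j;0)+(0;h-\sum_jv_j)$ and apply \eqref{eq:majorant} to each summand. This shows that $\Psi$ is at most
\begin{equation}\label{eq:F}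
F_{k,\lambda}(g_1,\dots,g_k;h)=\inf_{v_1,\dots,v_k\in Z^*}\Big\{\sum_{j\le k}\big(|v_j|+|g_j-v_j|\big)+\lambda\Big|h-\sum_{j\le k}v_j\Big|\Big\}.
\end{equation}
By (F1)--(F3) below, $F_{k,\lambda}$ is itself a seminorm satisfying \eqref{eq:majorant}, so it is the largest one. What it remembers is described by the \emph{almost segments}
\[
M_\sigma(p)=\{v\in Z^*:\ |v|+|p-v|\le|p|+\sigma\}\qquad(p\in Z^*,\ \sigma\ge0).
\]

\begin{lemma}\label{lem:F}
Let $k\ge1$, $\lambda>0$ and $F=F_{k,\lambda}$.
\begin{enumerate}
\item[(F1)] $F$ is a seminorm on $(Z^*)^{k+1}$.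
\item[(F2)] $\sum_j|g_j|\le F(g;h)\le\sum_j|g_j|+\lambda|h|$.
\item[(F3)] $F(g;h)\le\sum_j|g_j|+\lambda|h-g_i|$ for each $i\le k$.
\item[(F4)] $|F(g;h)-F(g';h)|\le\sum_j|g_j-g_j'|$.
\item[(F5)] $F$ is lsc for the product of the $w^*$-topologies.
\item[(F6)] If $F(g;h)<\sum_j|g_j|+\sigma$, then there are $v_j\in M_\sigma(g_j)$ with $|h-\sum_jv_j|<\sigma/\lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\Phi(g,h,v)$ be the expression in braces in \eqref{eq:F}; it is a $w^*$-lsc seminorm on $(Z^*)^{2k+1}$.

(F1) From $F(g+g';h+h')\le\Phi(g+g',h+h',v+v')\le\Phi(g,h,v)+\Phi(g',h',v')$ we get subadditivity by taking infima over $v$ and $v'$. Homogeneity follows from $\Phi(tg,th,tv)=|t|\Phi(g,h,v)$.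

(F2), (F3) The lower bound is $|v_j|+|g_j-v_j|\ge|g_j|$. For the upper bounds take $v=0$ and $v=g_ie_i$.

(F4) By (F1) and (F2), the left side is at most $F(g-g';0)\le\sum_j|g_j-g'_j|$.

(F5) Let $(g^\beta;h^\beta)\to(g;h)$ in $w^*$. Passing to a subnet, we may assume that $F(g^\beta;h^\beta)$ converges to its lower limit $\ell$, and that $\ell<\infty$. Let $0<e<1$ and choose $v^\beta$ with $\Phi(g^\beta,h^\beta,v^\beta)\le F(g^\beta;h^\beta)+e$. Eventually $|v^\beta_j|\le\ell+2$ for all $j$, so by Banach--Alaoglu a subnet satisfies $v_j^\beta\to v_j$ in $w^*$. Then $F(g;h)\le\Phi(g,h,v)\le\ell+e$.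

(F6) Choose $v$ with $\Phi(g,h,v)<\sum_j|g_j|+\sigma$. The numbers $|v_j|+|g_j-v_j|-|g_j|$ and $\lambda|h-\sum_jv_j|$ are nonnegative and their sum is less than $\sigma$.
\end{proof}

So $F_{k,\lambda}$ does not place $h$ near one of the $g_j$; it places $h$ near $M_\sigma(g_1)+\dots+M_\sigma(g_k)$. This loss is harmless if almost segments are nearly compact. For a Euclidean norm, $M_0(p)$ is the segment $[0,p]$ and $M_\sigma(p)$ is a thin solid ellipsoid with foci $0$ and $p$; it is long, but the spheres $|v|=\text{constant}$ cut it into small pieces. For the $\ell_1$-norm on $\mathbb R^2$ and $p=(1,1)$, the set $M_0(p)$ is the square $[0,1]^2$, and one has to cut along coordinates as well. The next lemma says that for a Kadec norm these two kinds of cuts suffice. It fails without the Kadec property: for the supremum norm on $C(\mathbb N\cup\{\infty\})$ and $e_n$ the indicator function of $\{n\}$, the set $M_0(e_1)$ contains the functions $\frac12(e_1+e_n)$, $n\ge2$, which are at mutual distance $\frac12$.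

\begin{lemma}\label{lem:segment}
Let $C,\varepsilon,\delta,S$ be as in Lemma~\ref{lem:uniform}, let $p\in C$ and $0<2\sigma\le\delta$. Then there is a finite set $D_p\subset Z^*$ with $M_\sigma(p)\subset D_p+\varepsilon B_{Z^*}$.
\end{lemma}

\begin{proof}
On $M_\sigma(p)$ we have $|v|\le|p|+\sigma$, so the functions $v\mapsto|v|$ and $v\mapsto\langle v,s\rangle$, $s\in S$, are bounded there. Hence $M_\sigma(p)$ splits into finitely many pieces such that $|v|-|v'|\le\sigma$ and $|\langle v-v',s\rangle|<\delta$ $(s\in S)$ for $v,v'$ in the same piece. For such $v,v'$ put $u=v-v'$. Since $p+u=v+(p-v')$,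
\[
|p+u|\le|v|+|p-v'|\le|v|+|p|+\sigma-|v'|\le|p|+2\sigma\le|p|+\delta .
\]
Lemma~\ref{lem:uniform} gives $\|v-v'\|\le\varepsilon$. Let $D_p$ contain one point of each piece.
\end{proof}

\section{Trapping all sections at once}\label{sec:trap}

Let $L$ be a nonempty set. The values $g_j=f(y_j)$ on which the trap is built depend on $f$, while a seminorm must be given by one formula for all $f$. We therefore let a supremum make the choice. For integers $N,n\ge2$ put $\lambda=1/n$, $c_k=\lambda^{2k}$, and
\[
T_{N,n}(g_1,\dots,g_N)=\sum_{k=1}^{N-1}c_kF_{k,\lambda}(g_1,\dots,g_k;g_{k+1})+c_N\sum_{j=1}^N|g_j| .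
\]
For a bounded map $f\colon L\to X$ let
\[
\theta_{N,n}(f)=\sup_{y_1,\dots,y_N\in L}T_{N,n}\big(f(y_1),\dots,f(y_N)\big).
\]
By (F1), (F2) and (F5), $\theta_{N,n}$ is a seminorm on the space of bounded maps $L\to X$, it is lsc for the topology of pointwise $\tau$-convergence, and
\begin{equation}\label{eq:thetabound}
\theta_{N,n}(f)\le N^2b\,\sup_{y\in L}\|f(y)\| .
\end{equation}
The weights decrease quickly, so a maximizing tuple is greedy: once $y_1,\dots,y_k$ are fixed, $y_{k+1}$ almost maximizes $y\mapsto F_{k,\lambda}(f(y_1),\dots,f(y_k);f(y))$. The last sum, with the smallest weight, is there to make the selected values converge in norm.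

\begin{proposition}\label{prop:trap}
Let $f_\alpha,f\colon L\to X$ be bounded maps and let $f(L)$ be relatively norm compact. Suppose that $f_\alpha(y)\to f(y)$ in $\tau$ for every $y\in L$ and that $\theta_{N,n}(f_\alpha)\to\theta_{N,n}(f)$ for all $N,n\ge2$. Then for each $\eta>0$ there are a finite set $D\subset Z^*$ and an index $\alpha_0$ such that $f_\alpha(y)\in D+5\eta B_{Z^*}$ for all $y\in L$ and $\alpha\ge\alpha_0$.
\end{proposition}

\subsection*{The case of two values}
Suppose that $f(L)=\{p,q\}$ with $p\neq q$, and let $R=\max(|p|,|q|)$. Take $N=3$ and drop the indices $N,n,\lambda$, so that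
\[
T(g_1,g_2,g_3)=\lambda^2F_1(g_1;g_2)+\lambda^4F_2(g_1,g_2;g_3)+\lambda^6\big(|g_1|+|g_2|+|g_3|\big).
\]
The supremum $\theta(f)$ is attained at some $y_1,y_2,y_3$; put $g_j=f(y_j)$. Since $T(f_\alpha(y_1),f_\alpha(y_2),f_\alpha(y_3))\le\theta(f_\alpha)\to T(g_1,g_2,g_3)$, Lemma~\ref{lem:split} gives $|f_\alpha(y_j)|\to|g_j|$, and so $f_\alpha(y_j)\to g_j$ in norm by Lemma~\ref{lem:lsc}(b). Three values taken from $\{p,q\}$ must repeat. Suppose first that $g_3\in\{g_1,g_2\}$; then $F_2(g_1,g_2;g_3)=|g_1|+|g_2|$ by (F2) and (F3). Replace $y_3$ by an arbitrary $y$. For every $y\in L$,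
\[
\lambda^2F_1\big(f_\alpha(y_1);f_\alpha(y_2)\big)+\lambda^4F_2\big(f_\alpha(y_1),f_\alpha(y_2);f_\alpha(y)\big)\le\theta(f_\alpha),
\]
while $\theta(f_\alpha)\to\theta(f)\le\lambda^2F_1(g_1;g_2)+\lambda^4(|g_1|+|g_2|)+3R\lambda^6$. The first term on the left tends to $\lambda^2F_1(g_1;g_2)$ by Lemma~\ref{lem:split}, and by (F4) we may replace $f_\alpha(y_j)$ by $g_j$ in the second term with an error that tends to $0$ uniformly in $y$. Hence, for all large $\alpha$ and \emph{all} $y$,
\[
F_2(g_1,g_2;f_\alpha(y))<|g_1|+|g_2|+4R\lambda^2 .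
\]
By (F6), $f_\alpha(y)$ is within $4R\lambda$ of $M_\sigma(g_1)+M_\sigma(g_2)$, where $\sigma=4R\lambda^2$. In the remaining case $g_2=g_1$, so $F_1(g_1;g_2)=|g_1|$; the other two terms of $T(g_1,g_2,g_3)$ add up to at most $6R\lambda^4$, and replacing $y_2$ by $y$ puts $f_\alpha(y)$ within $7R\lambda$ of $M_\sigma(g_1)$, where $\sigma=7R\lambda^2$. Given $\varepsilon$, take $\delta$ from Lemma~\ref{lem:uniform} for $C=\{p,q\}$ and $n$ so large that $14R\lambda^2\le\delta$ and $7R\lambda\le\varepsilon$. Lemma~\ref{lem:segment} then gives a finite $D$ with $f_\alpha(y)\in D+3\varepsilon B_{Z^*}$.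

The greedy choice need not list all values of $f$. If $q=p/2$ and $|p|=1$, the three parts of $T$ are bounded on $\{p,q\}^3$ by $\lambda^2$, $2\lambda^4$ and $3\lambda^6$, these bounds are attained at $(p,p,p)$, and $q$ is never selected; it is caught by the almost segment $M_\sigma(p)$.

In general three things change: an exact repetition becomes a repetition up to $\eta$, the supremum need not be attained, and the points $g_j$ range over an infinite compact set. The last change is why Lemma~\ref{lem:uniform} has to be uniform: $\lambda$ is chosen small with respect to $\delta$, and the $g_j$ are known only after $\lambda$ is chosen.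

\begin{proof}[Proof of Proposition~\ref{prop:trap}]
The constants are chosen in the following order. Let $C$ be the norm closure of $f(L)$, a compact set, and let $R>0$ satisfy $|p|\le R$ on $C$. Cover $C$ by $N-1\ge1$ sets of $|\cdot|$-diameter less than $\eta$; then among any $N$ points of $C$ two are at $|\cdot|$-distance less than $\eta$. Put $\varepsilon=\eta/N$ and take $\delta,S$ from Lemma~\ref{lem:uniform} for $C$ and $\varepsilon$. Choose $n\ge2$ so that $\lambda=1/n$ satisfies
\[
2NR\lambda\le\eta,\qquad8\lambda\eta\le\delta .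
\]
Take $\delta_1,S_1$ from Lemma~\ref{lem:uniform} for $C$ and $\varepsilon_1=\lambda\eta/(Nb)$. Finally choose $\rho>0$ with $3\rho\le c_N\lambda\eta$ and $2\rho\le c_N\delta_1$. Write $\theta=\theta_{N,n}$, $T=T_{N,n}$, $F_k=F_{k,\lambda}$. Choose $y_1,\dots,y_N\in L$ such that $g_j=f(y_j)$ satisfy $T(g_1,\dots,g_N)\ge\theta(f)-\rho$.

\emph{Step 1: the greedy choice saturates.} By the choice of $N$ there are $1\le i\le k\le N-1$ with $|g_{k+1}-g_i|<\eta$. Fix this $k$. By (F3),
\begin{equation}\label{eq:step1}
F_k(g_1,\dots,g_k;g_{k+1})<\sum_{j\le k}|g_j|+\lambda\eta .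
\end{equation}

\emph{Step 2: the selected values almost converge.} The number $T(f_\alpha(y_1),\dots,f_\alpha(y_N))$ is a finite sum of nonnegative terms, each an lsc function of $f_\alpha$ for pointwise $\tau$-convergence, and it is at most $\theta(f_\alpha)\to\theta(f)\le T(g_1,\dots,g_N)+\rho$. Lemma~\ref{lem:split}, applied to the term $c_N|f_\alpha(y_j)|$, gives $\limsup_\alpha|f_\alpha(y_j)|\le|g_j|+\rho/c_N\le|g_j|+\delta_1/2$. Since also $f_\alpha(y_j)\to g_j$ in $\tau$, the hypotheses of Lemma~\ref{lem:uniform} hold eventually for $p=g_j$, $u=f_\alpha(y_j)-g_j$ and $\delta_1,S_1$. So there is $\alpha_1$ with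
\begin{equation}\label{eq:step2}
|f_\alpha(y_j)-g_j|\le b\varepsilon_1=\lambda\eta/N\qquad(j\le N,\ \alpha\ge\alpha_1).
\end{equation}

\emph{Step 3: a bound uniform in $y$.} For a bounded $\phi\colon L\to X$ let $\Sigma(\phi)=\sum_{i<k}c_iF_i(\phi(y_1),\dots,\phi(y_i);\phi(y_{i+1}))$, which involves only $y_1,\dots,y_k$. Replacing $y_{k+1}$ by an arbitrary $y\in L$ and discarding the terms of weight $c_i$ with $i>k$, we get
\[
\Sigma(f_\alpha)+c_kF_k\big(f_\alpha(y_1),\dots,f_\alpha(y_k);f_\alpha(y)\big)\le\theta(f_\alpha).
\]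
Since $\Sigma$ is lsc and $\theta(f_\alpha)\to\theta(f)$, there is $\alpha_0\ge\alpha_1$ such that $\Sigma(f_\alpha)\ge\Sigma(f)-\rho$ and $\theta(f_\alpha)\le T(g_1,\dots,g_N)+2\rho$ for $\alpha\ge\alpha_0$. (We bound $\Sigma(f_\alpha)$ by lower semicontinuity because the error in \eqref{eq:step2} would be multiplied by weights much larger than $c_k$.) Write $T(g_1,\dots,g_N)=\Sigma(f)+c_kF_k(g_1,\dots,g_k;g_{k+1})+\Lambda$, where $\Lambda$ collects the terms of weight $c_i$, $i>k$. By (F2), $F_i(g_1,\dots,g_i;g_{i+1})\le(i+1)R\le NR$ for $i\le N-1$, and $\sum_j|g_j|\le NR$. As $\lambda\le\frac12$,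
\[
\Lambda\le NR\sum_{i>k}c_i\le NR\,c_k\frac{\lambda^2}{1-\lambda^2}\le2NR\lambda^2c_k\le c_k\lambda\eta .
\]
Together with $3\rho\le c_k\lambda\eta$ and \eqref{eq:step1}, this gives
\[
F_k\big(f_\alpha(y_1),\dots,f_\alpha(y_k);f_\alpha(y)\big)\le F_k(g_1,\dots,g_k;g_{k+1})+\frac{\Lambda+3\rho}{c_k}<\sum_{j\le k}|g_j|+3\lambda\eta .
\]
By \eqref{eq:step2} and (F4),
\[
F_k(g_1,\dots,g_k;f_\alpha(y))<\sum_{j\le k}|g_j|+4\lambda\eta\qquad(y\in L,\ \alpha\ge\alpha_0).
\]

\emph{Step 4: the finite set.} Put $\sigma=4\lambda\eta$, so that $2\sigma\le\delta$. Lemma~\ref{lem:segment} gives finite sets $D_j$ with $M_\sigma(g_j)\subset D_j+\varepsilon B_{Z^*}$. The finite set $D=D_1+\dots+D_k$ depends neither on $\alpha$ nor on $y$. For $y\in L$ and $\alpha\ge\alpha_0$, (F6) gives $v_j\in M_\sigma(g_j)$ with $\|f_\alpha(y)-\sum_jv_j\|\le|f_\alpha(y)-\sum_jv_j|<\sigma/\lambda=4\eta$. Hence $f_\alpha(y)\in D+(k\varepsilon+4\eta)B_{Z^*}\subset D+5\eta B_{Z^*}$.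
\end{proof}

The two scales in $T_{N,n}$ play different roles. The factor $\lambda$ in $F_{k,\lambda}$ makes the slack $\sigma=4\lambda\eta$ of the almost segments much smaller than the distance $\sigma/\lambda$ to their sum, and the ratio $\lambda^2$ of consecutive weights makes the tail $\Lambda/c_k$ smaller than $\lambda\eta$. The relative compactness of $f(L)$ provides $N$, $\delta$ and $\delta_1$. It cannot be dropped, since for the constant net $f_\alpha=f$ the conclusion says that $f(L)$ is totally bounded.

\begin{corollary}\label{cor:test}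
Under the hypotheses of Proposition~\ref{prop:trap}, let $W$ be a test set and $\eta>0$. There are a finite $S\subset W$ and an index $\alpha_0$ such that
\[
\|f_\alpha(y)-f(y)\|\le\eta+\max_{s\in S}|\langle f_\alpha(y)-f(y),s\rangle|\qquad(y\in L,\ \alpha\ge\alpha_0).
\]
\end{corollary}

\begin{proof}
Apply Proposition~\ref{prop:trap} with $\eta/25$, and enlarge $D$ by a finite $\eta/5$-net of $f(L)$. Then $f_\alpha(y)$ and $f(y)$ lie in $D+\frac\eta5B_{Z^*}$, and Lemma~\ref{lem:finite} applies.
\end{proof}

\section{Two factors}\label{sec:two}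

Corollary~\ref{cor:test} reduces $K$ to a finite set $S$, uniformly in $y\in L$. It remains to show that the sections $f_\alpha(x,\cdot)$, $x\in S$, converge uniformly on $L$. The set $S$ depends on the net, so the norms of these sections cannot be added to the new norm in advance; the symmetric construction controls the sections at all $x\in K$ at once.

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Let $|\cdot|_K$ and $|\cdot|_L$ be equivalent $\tau_p$-Kadec norms on $C(K)$ and $C(L)$, scaled to dominate the supremum norms. For $f\in C(K\times L)$ the map $y\mapsto f(\cdot,y)$ from $L$ to $C(K)$ is norm continuous: given $y_0$ and $e>0$, the open set $\{(x,y):|f(x,y)-f(x,y_0)|<e\}$ contains $K\times\{y_0\}$, hence $K\times U$ for a neighborhood $U$ of $y_0$ by compactness of $K$. So the map has compact range. Let $\theta^K_{N,n}(f)$ be the value at this map of the seminorm $\theta_{N,n}$ of Section~\ref{sec:trap} built from $X=C(K)$, $Z=\operatorname{span}\{\delta_t:t\in K\}$ and $|\cdot|_K$. Define $\theta^L_{N,n}(f)$ in the same way from $x\mapsto f(x,\cdot)$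 and $|\cdot|_L$. Pointwise convergence on $K\times L$ is $\tau_p$-convergence of every section, so these seminorms are $\tau_p$-lsc on $C(K\times L)$. By \eqref{eq:thetabound} and Corollary~\ref{cor:sum},
\[
\nu(f)=\|f\|_\infty+\sum_{N,n\ge2}2^{-N-n}\big(\theta^K_{N,n}(f)+\theta^L_{N,n}(f)\big)
\]
is an equivalent norm on $C(K\times L)$.

Let $f_\alpha\to f$ pointwise with $\nu(f_\alpha)=\nu(f)=1$, and let $\eta>0$. By Corollary~\ref{cor:sum} all $\theta^K_{N,n}$ and $\theta^L_{N,n}$ converge along the net to their values at $f$. Corollary~\ref{cor:test}, used twice with point masses as test sets, gives finite sets $S\subset K$ and $S'\subset L$ such that for all large $\alpha$ and $h_\alpha=f_\alpha-f$,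
\begin{align*}
\|h_\alpha(\cdot,y)\|_\infty&\le\eta+\max_{x\in S}|h_\alpha(x,y)|\qquad\text{for all }y\in L,\\
\|h_\alpha(x,\cdot)\|_\infty&\le\eta+\max_{y\in S'}|h_\alpha(x,y)|\qquad\text{for all }x\in K .
\end{align*}
Taking the supremum over $y$ in the first inequality and applying the second to each $x\in S$, we get
\[
\|h_\alpha\|_\infty\le\eta+\max_{x\in S}\|h_\alpha(x,\cdot)\|_\infty\le2\eta+\max_{S\times S'}|h_\alpha| .
\]
The last term tends to $0$ because $S\times S'$ is finite. As $\eta$ is arbitrary, $f_\alpha\to f$ in norm, and $\nu$ is $\tau_p$-Kadec.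
\end{proof}

Proposition~\ref{prop:trap} uses no topology on the index set. For tensor products the sections are indexed by the unit balls of $Z_X$ and $Z_Y$.

\begin{proof}[Proof of Theorem~\ref{thm:tensor}]
Write $E=X\widehat{\otimes}_\varepsilon Y$ and $\tau_E=\sigma(E,Z_X\otimes Z_Y)$.

\emph{Necessity.} Fix $y_0\in Y\setminus\{0\}$. The map $x\mapsto x\otimes y_0$ is an isomorphic embedding, since $\|x\otimes y_0\|_\varepsilon=\|x\|\|y_0\|$. A functional $\sum_iz_i\otimes z_i'$ pulls back to $\sum_iz_i'(y_0)z_i\in Z_X$, and every element of $Z_X$ arises in this way because some $z'\in Z_Y$ has $z'(y_0)\ne0$. So the map is a homeomorphic embedding of $(X,\sigma(X,Z_X))$ in $(E,\tau_E)$, and a $\tau_E$-Kadec norm on $E$ pulls back to a $\sigma(X,Z_X)$-Kadec norm on $X$. The roles of $X$ and $Y$ are symmetric.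

\emph{Sufficiency.} The equivalent norm $\|x\|'=\sup\{z(x):z\in Z_X,\ \|z\|\le1\}$ makes $Z_X$ $1$-norming, because every $z\in Z_X$ with $\|z\|\le1$ also has dual norm at most $1$ with respect to $\|\cdot\|'$. Equivalent norms on $X$ and $Y$ give equivalent injective norms, so we may assume that $Z_X$ and $Z_Y$ are $1$-norming. Let $U_X,U_Y$ be their unit balls. For $z'\in U_Y$ the map $\sum_ix_i\otimes y_i\mapsto\sum_iz'(y_i)x_i$ has norm at most $1$ and extends to an operator $f\mapsto f(z')$ from $E$ to $X$. Likewise $z\in U_X$ gives an operator $f\mapsto f[z]$ from $E$ to $Y$, and by density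
\begin{equation}\label{eq:sections}
z\big(f(z')\big)=(z\otimes z')(f)=z'\big(f[z]\big)\qquad(f\in E).
\end{equation}
For $f=\sum_ix_i\otimes y_i$, using first that $Z_X$ and then that $Z_Y$ is $1$-norming,
\[
\|f\|_\varepsilon=\sup_{\|y^*\|\le1}\Big\|\sum_iy^*(y_i)x_i\Big\|=\sup_{z\in U_X}\Big\|\sum_iz(x_i)y_i\Big\|=\sup_{z\in U_X,\,z'\in U_Y}|(z\otimes z')(f)| .
\]
The outer terms are continuous in $f$, so they agree on $E$. Hence $\|\cdot\|_\varepsilon$ is $\tau_E$-lsc and $\|f\|_\varepsilon=\sup_{z'\in U_Y}\|f(z')\|$. For $f\in X\otimes Y$ the set $f(U_Y)$ is a bounded subset of a finite-dimensional space, and $\|f(z')-f'(z')\|\le\|f-f'\|_\varepsilon$; so $f(U_Y)$ is totally bounded for every $f\in E$, and so is $f[U_X]$.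

Let $\theta^X_{N,n}(f)$ and $\theta^Y_{N,n}(f)$ be the seminorms of Section~\ref{sec:trap} for the maps $z'\mapsto f(z')$ on $U_Y$ and $z\mapsto f[z]$ on $U_X$, built from the given Kadec norms on $X$ and $Y$. By \eqref{eq:sections}, $\tau_E$-convergence of $f_\alpha$ to $f$ implies $f_\alpha(z')\to f(z')$ in $\sigma(X,Z_X)$ and $f_\alpha[z]\to f[z]$ in $\sigma(Y,Z_Y)$, so these seminorms are $\tau_E$-lsc. Put $\nu=\|\cdot\|_\varepsilon+\sum_{N,n\ge 2}2^{-N-n}(\theta^X_{N,n}+\theta^Y_{N,n})$. Let $f_\alpha\to f$ in $\tau_E$ with $\nu(f_\alpha)=\nu(f)=1$, let $h_\alpha=f_\alpha-f$ and $\eta>0$. Corollaries~\ref{cor:sum} and~\ref{cor:test}, with test sets $U_X$ and $U_Y$, give finite sets $S\subset U_X$ and $S'\subset U_Y$ such that for all large $\alpha$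
\[
\|h_\alpha\|_\varepsilon\le\eta+\sup_{z'\in U_Y}\max_{s\in S}|z'(h_\alpha[s])|=\eta+\max_{s\in S}\|h_\alpha[s]\|\le2\eta+\max_{s\in S,\,s'\in S'}|(s\otimes s')(h_\alpha)| .
\]
The last term tends to $0$, so $f_\alpha\to f$ in norm.
\end{proof}

\section{Arbitrary products}\label{sec:many}

A continuous function on an infinite product is uniformly close to a function of finitely many coordinates, and Theorem~\ref{thm:two} provides a Kadec norm for each finite subproduct. There may be uncountably many finite sets of coordinates, so again a supremum has to select the right one. Here the selection is simpler: we measure how much $f$ depends on each coordinate, these numbers tend to $0$, and a supremum of sums of $m$ of them picks out the $m$ largest.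

\begin{proof}[Proof of Theorem~\ref{thm:many}]
Let $K=\prod_\gamma K_\gamma$. For necessity, the projection $\pi_\gamma\colon K\to K_\gamma$ is onto, so $g\mapsto g\circ\pi_\gamma$ embeds $C(K_\gamma)$ in $C(K)$ isometrically and homeomorphically for $\tau_p$, and we restrict the norm. For finite $\Gamma$, sufficiency follows from Theorem~\ref{thm:two} by induction. Let $\Gamma$ be infinite.

\emph{The norm.} For finite $A\subset\Gamma$ let $K_A=\prod_{\gamma\in A}K_\gamma$ (a point if $A=\emptyset$), and let $|\cdot|_A\le\|\cdot\|_\infty$ be an equivalent $\tau_p$-Kadec norm on $C(K_A)$; it is $\tau_p$-lsc by Lemma~\ref{lem:lsc}(a). Fix $o\in K$. For $A\subset\Gamma$ let $r_A\colon K\to K$ be the continuous map with $r_A(x)_\gamma=x_\gamma$ for $\gamma\in A$ and $r_A(x)_\gamma=o_\gamma$ otherwise. For finite $A$ write $r_A=i_A\circ\pi_A$, where $\pi_A\colon K\to K_A$ is the projection and $i_A\colon K_A\to K$ completes a point by the coordinates of $o$. Put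
\[
\omega_\gamma(f)=\|f-f\circ r_{\Gamma\setminus\{\gamma\}}\|_\infty,\qquad\psi_A(f)=\|f-f\circ r_A\|_\infty+|f\circ i_A|_A\le3\|f\|_\infty,
\]
and for $m\ge0$, $k\ge1$,
\[
\Theta_{m,k}(f)=\sup\Big\{\sum_{\gamma\in A}\omega_\gamma(f)+\tfrac1k\psi_A(f):\ A\subset\Gamma\ \text{has exactly $m$ elements}\Big\}.
\]
Composition with a fixed map preserves pointwise convergence, so $\omega_\gamma$, both summands of $\psi_A$, and $\Theta_{m,k}$ are $\tau_p$-lsc seminorms, and $\Theta_{m,k}\le(2m+3)\|\cdot\|_\infty$. By Corollary~\ref{cor:sum}, $\nu=\|\cdot\|_\infty+\sum_{m,k}2^{-m-k}\Theta_{m,k}$ is an equivalent norm.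

\emph{The coordinates on which $f$ depends.} Let $f\in C(K)$, $\Gamma_f=\{\gamma:\omega_\gamma(f)>0\}$ and $\varepsilon>0$. The continuous functions depending on finitely many coordinates form a subalgebra that contains the constants and separates points. By the Stone--Weierstrass theorem there are a finite $A_0\subset\Gamma$ and $f_0\in C(K)$, depending only on the coordinates in $A_0$, with $\|f-f_0\|_\infty\le\varepsilon/2$. For $\gamma\notin A_0$ we have $\omega_\gamma(f_0)=0$, hence $\omega_\gamma(f)\le\omega_\gamma(f-f_0)\le\varepsilon$. As $\varepsilon$ is arbitrary, for each $t>0$ only finitely many $\gamma$ have $\omega_\gamma(f)\ge t$.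

The selection below sees only coordinates in $\Gamma_f$, so we show that $A_0$ can be shrunk to $A_1=A_0\cap\Gamma_f$. If $G\subset\Gamma\setminus\Gamma_f$ is finite, $r_{\Gamma\setminus G}$ is a composition of the maps $r_{\Gamma\setminus\{\gamma\}}$, $\gamma\in G$, each of which leaves $f$ invariant, so $f\circ r_{\Gamma\setminus G}=f$. As $G$ increases to $\Gamma\setminus\Gamma_f$, $r_{\Gamma\setminus G}(x)\to r_{\Gamma_f}(x)$ in the product topology, so $f\circ r_{\Gamma_f}=f$. The function $f_1=f_0\circ r_{\Gamma_f}$ depends only on the coordinates in $A_1$, and $\|f-f_1\|_\infty=\|(f-f_0)\circ r_{\Gamma_f}\|_\infty\le\varepsilon/2$. For $A\supset A_1$ we have $f_1\circ r_A=f_1$, and therefore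
\begin{equation}\label{eq:A1}
\|f-f\circ r_A\|_\infty\le\varepsilon\qquad(A\supset A_1).
\end{equation}

\emph{The supremum selects a good set.} We find a finite $A\supset A_1$ and $m,k$ such that the supremum defining $\Theta_{m,k}(f)$ is attained at $A$. If $A_1=\emptyset$, take $A=\emptyset$, $m=0$, $k=1$. Otherwise let $s=\min_{\gamma\in A_1}\omega_\gamma(f)>0$, let $A=\{\gamma:\omega_\gamma(f)\ge s\}$, a finite set containing $A_1$, and let $m$ be its number of elements. Since only finitely many $\omega_\gamma(f)$ exceed $s/2$, the number $s'=\sup_{\gamma\notin A}\omega_\gamma(f)$ is less than $s$. Choose $k$ with $3\|f\|_\infty/k<s-s'$. If $A'\ne A$ has $m$ elements, then $A\setminus A'$ and $A'\setminus A$ have the same positive number of elements, so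
\[
\sum_{\gamma\in A'}\omega_\gamma(f)+\tfrac1k\psi_{A'}(f)\le\sum_{\gamma\in A}\omega_\gamma(f)-(s-s')+\tfrac3k\|f\|_\infty<\sum_{\gamma\in A}\omega_\gamma(f).
\]

\emph{The Kadec property.} Let $f_\alpha\to f$ pointwise with $\nu(f_\alpha)=\nu(f)=1$. Given $\varepsilon>0$, take $A,m,k$ as above. By Corollary~\ref{cor:sum},
\[
\sum_{\gamma\in A}\omega_\gamma(f_\alpha)+\tfrac1k\psi_A(f_\alpha)\le\Theta_{m,k}(f_\alpha)\to\Theta_{m,k}(f)=\sum_{\gamma\in A}\omega_\gamma(f)+\tfrac1k\psi_A(f).
\]
Lemma~\ref{lem:split} with $\rho=0$ shows that each term converges. Thus $\|f_\alpha-f_\alpha\circ r_A\|_\infty\to\|f-f\circ r_A\|_\infty$ and $|f_\alpha\circ i_A|_A\to|f\circ i_A|_A$. Since $f_\alpha\circ i_A\to f\circ i_A$ pointwise, Lemma~\ref{lem:lsc}(b) gives $\|f_\alpha\circ r_A-f\circ r_A\|_\infty=\|f_\alpha\circ i_A-f\circ i_A\|_\infty\to0$. With \eqref{eq:A1},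
\[
\limsup_\alpha\|f_\alpha-f\|_\infty\le\lim_\alpha\|f_\alpha-f_\alpha\circ r_A\|_\infty+\|f\circ r_A-f\|_\infty\le2\varepsilon .
\]
As $\varepsilon$ is arbitrary, $f_\alpha\to f$ in norm.
\end{proof}

\begin{thebibliography}{1}
\bibitem{BKT} Max Burke, Wieslaw Kubis, Stevo Todorcevic, \emph{Kadec norms on spaces of continuous functions}, arXiv:math/0312013 (2003).
\end{thebibliography}
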